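# Convex divisible domains in Grassmannians and the matrix ball

## 1. A triangle in the plane and three bodies of $2\times 2$ matrices

Let $T$ be the open triangle $\{x>0,\ y>0,\ x+y<1\}$ in $\mathbb R^2$, and view $\mathbb R^2$ as a chart of the projective plane: $(x,y)$ is the line spanned by $(1,x,y)$. In the homogeneous coordinates $(c_1,c_2,c_3)=(1-x-y,\,x,\,y)$ the triangle is the set of lines spanned by vectors with three positive entries. Positive diagonal matrices preserve it. In the coordinates $\log(c_2/c_1)$, $\log(c_3/c_1)$, which identify $T$ with $\mathbb R^2$, they act as all translations. So the diagonal matrices that correspond to $\mathbb Z^2$ form a discrete group of projective maps acting properly, freely and cocompactly on $T$.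

What are all projective symmetries of $T$? Such a map takes $\overline T$ to itself and segments to segments, so it permutes the three vertices. After composition with a permutation of $c_1,c_2,c_3$ it fixes the three coordinate lines, so it is diagonal, and its entries have one sign because it preserves $T$. Hence the symmetry group is $\mathbb R^2\rtimes S_3$. It is transitive, but its identity component is abelian. The triangle has a large symmetry group, and yet it is not a symmetric domain of a semisimple group.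

Now replace lines in $\mathbb R^3$ by $2$-planes in $\mathbb R^4$. A $2\times2$ matrix $X$ stands for the plane $\{(v,Xv)\}$, and projective maps become fractional linear maps $X\mapsto(C+DX)(A+BX)^{-1}$. Which bounded convex open sets of $2\times2$ matrices have a cocompact group of such symmetries? For a bounded convex open set $\Omega\subset M_2(\mathbb R)$ and $x\in\Omega$ let $\delta_{ij}(x)$ be the largest $\epsilon$ such that $x+\kappa E_{ij}\in\Omega$ for all $|\kappa|<\epsilon$, where $E_{ij}$ is the matrix unit, and put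
$$\rho(x)=\frac{\delta_{11}(x)\,\delta_{22}(x)}{\delta_{12}(x)\,\delta_{21}(x)} .$$
A map $X\mapsto aXb$ with $a,b$ diagonal multiplies the $(i,j)$ entry by $a_ib_j$, so it does not change this ratio. We shall prove (Lemma 4) that if the symmetries of $\Omega$ move a compact set over all of $\Omega$, then $\rho$ stays between two positive constants. Let us test three bodies.

The cube $\{|x_{ij}|<1\}$, at $x_t=\mathrm{diag}(1-t,0)$: here $\delta_{11}=t$ and the other three widths are $1$, so $\rho(x_t)=t\to0$.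

The Euclidean ball $\{\sum x_{ij}^2<1\}$, at $x_t=\frac{1-t}{\sqrt2}\,\mathrm{Id}$: the squared norm of $x_t+\kappa E_{12}$ is $(1-t)^2+\kappa^2$, so $\delta_{12}=\delta_{21}=\sqrt{2t-t^2}$. The squared norm of $x_t+\kappa E_{11}$ is $(1-t)^2+\sqrt2(1-t)\kappa+\kappa^2$, which exceeds $1$ for $\kappa=(2t-t^2)/(\sqrt2(1-t))$. So $\delta_{11}$, and by symmetry $\delta_{22}$, is at most this number, and $\rho(x_t)\le (2t-t^2)/(2(1-t)^2)\to0$.

The operator-norm ball $\{X: X^{\mathsf T}X<1\}$, at $x_t=\mathrm{diag}(1-t,0)$: here $\delta_{11}=t$, $\delta_{22}=1$ and $\delta_{12}=\delta_{21}=\sqrt{2t-t^2}$, so $\rho(x_t)=1/(2-t)$. This one passes.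

The cube fails because its faces are flat in the directions $E_{12},E_{21}$. The Euclidean ball fails because its supporting functional at $\frac1{\sqrt2}\mathrm{Id}$, the trace, involves both $x_{11}$ and $x_{22}$. Are the operator-norm ball and its projective images the only bodies that survive? The answer is yes, for matrices of every size $q\times p$ with $p,q\ge2$.

## 2. Charts, fractional linear maps and the theorem

Let $\mathbb K$ be $\mathbb R$, $\mathbb C$ or the quaternions $\mathbb H$, $d=\dim_{\mathbb R}\mathbb K$, $n=p+q$. We treat $\mathbb K^n$ as a right $\mathbb K$-module, so that matrices act on the left. $\mathrm{Gr}_p(\mathbb K^n)$ is the Grassmannian of $p$-dimensional $\mathbb K$-subspaces, and $\mathrm{PGL}_n(\mathbb K)$, the quotient of $\mathrm{GL}_n(\mathbb K)$ by its center, acts on it. For an open set $\Omega\subset\mathrm{Gr}_p(\mathbb K^n)$ let $\mathrm{Aut}(\Omega)=\{\varphi\in\mathrm{PGL}_n(\mathbb K):\varphi\Omega=\Omega\}$.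

**Definition.** An *affine chart* of $\mathrm{Gr}_p(\mathbb K^{n})$ is the set of $p$-planes transverse to a fixed $q$-dimensional subspace, identified with the real vector space of $q\times p$ matrices over $\mathbb K$. An open set $\Omega\subset\mathrm{Gr}_p(\mathbb K^n)$ is a *convex divisible domain* if it is a bounded convex open set in some affine chart and there is a discrete group $\Gamma\le\mathrm{Aut}(\Omega)$ acting properly, freely and cocompactly on $\Omega$. It is a *bounded symmetric domain* if $\mathrm{Aut}(\Omega)$ is a semisimple Lie group acting transitively on $\Omega$.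

The triangle is a convex divisible domain with $p=1$, $q=2$, $\mathbb K=\mathbb R$, and it is not a bounded symmetric domain. Van Limbeek and Zimmer ("Rigidity of convex divisible domains in flag manifolds", arXiv:1510.04118, 2015) are the source of the following conjecture: *if $\Omega\subset\mathrm{Gr}_p(\mathbb K^{p+q})$ is a convex divisible domain and $p,q>1$, then $\Omega$ is a bounded symmetric domain.* We prove it, in the following form. Put
$$\mathbf B_{p,q}=\{X\in M_{q\times p}(\mathbb K):X^*X<1\},$$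
a bounded convex open set in the standard chart.

**Theorem A.** Let $p,q\ge2$ and let $\Omega\subset\mathrm{Gr}_p(\mathbb K^n)$ be nonempty, open, bounded and convex in an affine chart. Assume $\mathrm{Aut}(\Omega)K_0=\Omega$ for some compact $K_0\subset\Omega$, and, if $\mathbb K\ne\mathbb R$, that $\mathrm{Aut}(\Omega)$ is unimodular. Then $\Omega=g\,\mathbf B_{p,q}$ for some $g\in\mathrm{PGL}_n(\mathbb K)$.

**Theorem B.** Let $p,q\ge2$. Every convex divisible domain in $\mathrm{Gr}_p(\mathbb K^{p+q})$ is projectively equivalent to $\mathbf B_{p,q}$. Its automorphism group is conjugate to the semisimple group $\mathrm{PO}(p,q)$, $\mathrm{PU}(p,q)$, $\mathrm{PSp}(p,q)$ for $\mathbb K=\mathbb R,\mathbb C,\mathbb H$ respectively, and acts transitively. In particular the conjecture holds.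

**Coordinates.** Write $\mathbb K^n=V\oplus W$, $\dim V=p$, $\dim W=q$. The chart of $p$-planes transverse to $W$ is $\mathrm{Hom}(V,W)$, with $X\leftrightarrow\{v+Xv:v\in V\}$. A block matrix $\begin{pmatrix}A&B\\C&D\end{pmatrix}$ acts by $X\mapsto(C+DX)(A+BX)^{-1}$, and the image of $X$ lies in the chart iff $A+BX$ is invertible. Two families are used all the time:
$$T_c(X)=X+c,\qquad f_C(X)=X(1+CX)^{-1}\quad(C\in\mathrm{Hom}(W,V)),$$
with matrices $\begin{pmatrix}1&0\\c&1\end{pmatrix}$ and $\begin{pmatrix}1&C\\0&1\end{pmatrix}$. So $f_C^{-1}=f_{-C}$, and $df_C(0)=\mathrm{id}$. The affine map $X\mapsto aXb+c$ ($a\in\mathrm{GL}(W)$, $b\in\mathrm{GL}(V)$) is induced by $(v,w)\mapsto(b^{-1}v,\,aw+cb^{-1}v)$: put $v'=b^{-1}v$ in the image of $v+Xv$.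

**Rank-one directions.** $V^*=\mathrm{Hom}(V,\mathbb K)$. For $u\in W$, $\kappa\in\mathbb K$, $\alpha\in V^*$, the symbol $u\kappa\alpha$ is the map $v\mapsto u\kappa\alpha(v)$. When $u=e_i$ and $\alpha=e_j^*$ this is $\kappa E_{ij}$.

**Norms.** $V,W$ carry Hermitian norms. On $\mathrm{Hom}(V,W)$ we use the Hilbert–Schmidt norm $|\cdot|$, so $|u\kappa\alpha|=|u||\kappa||\alpha|$, and balls $B(x,\rho)$ are for this norm. For $a\in\mathrm{GL}(W)$, $b\in\mathrm{GL}(V)$, $C\in\mathrm{Hom}(W,V)$, $\|\cdot\|$ is the operator norm. Then $|aYb|\le\|a\||Y|\|b\|$, and $Y\mapsto aYb$ has norm exactly $\|a\|\|b\|$, as one sees on rank-one $Y=u\alpha$.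

**Functionals.** Real-linear functionals on $\mathrm{Hom}(V,W)$ are $Y\mapsto\mathrm{Re\,tr}(LY)$ with $L\in\mathrm{Hom}(W,V)$. Over $\mathbb H$ only the real part of the trace is independent of the basis ($i$ and $j$ are conjugate $1\times1$ matrices), and $\mathrm{Re\,tr}(PQ)=\mathrm{Re\,tr}(QP)$. The functional has *rank one* if $L$ has, that is, $L=vw$ with $v\in V$, $w\in W^*$; then it equals $\mathrm{Re}(wYv)$. On $M_2(\mathbb R)$ the functional $x_{11}$ has rank one ($L=E_{11}$), and the trace has rank two ($L=\mathrm{Id}$).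

**Hermitian forms.** A Hermitian form $\beta$ is additive in each variable, with $\beta(z\kappa,z'\lambda)=\bar\kappa\beta(z,z')\lambda$ and $\beta(z',z)=\overline{\beta(z,z')}$; for instance $\bar zz'$ on $\mathbb H$. Nondegenerate ones are classified by their signature (number of positive squares, number of negative squares). The real form $\mathrm{Re}\,\beta$ has $d$ times that signature.

**Standing assumptions.** From now on $\Omega$ is as in Theorem A, with chart $\mathrm{Hom}(V,W)$, and $G=\mathrm{Aut}(\Omega)$. Choose $r>0$ with $B(x,r)\subset\Omega$ for all $x\in K_0$, and let $R=\operatorname{diam}\Omega$. An open convex set is the interior of its closure, so $\mathrm{int}\,\overline\Omega=\Omega$. Hence $G$ is closed in $\mathrm{PGL}_n(\mathbb K)$: if $g_i\in G$ and $g_i\to g$, then $g\Omega\subset\overline\Omega$ is open, so $g\Omega\subset\Omega$, and likewise $g^{-1}\Omega\subset\Omega$. So $G$ is a Lie group.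

## 3. Tangent cones, touching balls and recession directions

Let $O$ be an open convex set in a Euclidean space and $x\in\partial O$. Put $\mathrm{cone}_xO=\bigcup_{s>0}s(O-x)$. For $y\in O$ and $0<\lambda\le1$ we have $x+\lambda(y-x)\in O$, so the sets $s(O-x)$ increase with $s$, and $\mathrm{cone}_xO$ is an open convex cone.

**Fact F1.** If $O$ has a unique supporting hyperplane at $x$, with inner normal $\ell$, then $\mathrm{cone}_xO=\{\ell>0\}$. For every compact $K\subset\{\ell>0\}$ we have $tK\subset O-x$ for all small $t>0$.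

*Proof.* The closure of $\mathrm{cone}_xO$ is a closed convex cone, so it is the intersection of the closed half-spaces, bounded by hyperplanes through $0$, that contain it. Each of these gives a supporting hyperplane of $O$ at $x$, so there is only one, $\{\ell\ge0\}$. An open convex set is the interior of its closure. For the second claim, the increasing open sets $s(O-x)$ cover $K$, so $K\subset s(O-x)$ for all large $s$; put $t=1/s$. $\square$

**Fact F2.** Let $\Phi$ be a smooth diffeomorphism from a neighborhood of $x$ to a neighborhood of $x'=\Phi(x)$ which maps $O$ to an open convex set $O'$ near these points. If $O$ has a unique supporting hyperplane at $x$, with inner normal $\ell$, then so has $O'$ at $x'$, with inner normal $\ell\circ d\Phi_x^{-1}$. If a ball in $O$ has $x$ in its boundary, then some ball in $O'$ has $x'$ in its boundary. In particular the existence of touching balls does not depend on the Euclidean structure.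

*Proof.* Consider the contingent cone: limits of $(y_k-x)/t_k$ with $y_k\in O$, $y_k\to x$, $t_k\downarrow0$. Such limits lie in $\overline{\mathrm{cone}_xO}$. Conversely, if $v=s(y-x)$ with $y\in O$, then $x+tv\in O$ for $0<t\le1/s$, so $v$ is such a limit; and the contingent cone is closed. So it equals $\overline{\mathrm{cone}_xO}$. By the definition of the derivative, $d\Phi_x$ maps the contingent cone of $O$ at $x$ onto that of $O'$ at $x'$. A unique supporting hyperplane means that this cone is a half-space (F1), and half-spaces go to half-spaces as stated.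

For the balls, shrink the ball into the domain of $\Phi$, keeping $x$ in its boundary, and write it as $\{f>0\}$ with $f$ quadratic and $df_x\neq0$. Then $F=f\circ\Phi^{-1}$ satisfies $F(x'+y)\ge c\langle\nu,y\rangle-C|y|^2$ for small $y$, with $c>0$ and $\nu$ a unit vector. On the ball $\{|y|^2<\epsilon\langle\nu,y\rangle\}$ this is at least $(c-C\epsilon)\langle\nu,y\rangle>0$ for small $\epsilon$. So $x'$ plus this ball lies in $O'$, and $x'$ is in its boundary. $\square$

**Fact F3.** If $O$ contains a ray $z+\mathbb R_{\ge0}v$, then $O+\mathbb R_{\ge0}v\subset O$. So if $O$ contains a line, it is invariant under translations in the direction of the line.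

*Proof.* For $y\in O$ choose $\epsilon>0$ with $y_1=y+\epsilon(y-z)\in O$. Then $y+\lambda v=\frac1{1+\epsilon}y_1+\frac{\epsilon}{1+\epsilon}\bigl(z+\frac{1+\epsilon}{\epsilon}\lambda v\bigr)\in O$. $\square$

## 4. Projective maps near a point, and widths in rank-one directions

The first lemma writes a projective map as translation, linear map, and a controlled nonlinear part. Its linear part has the special shape $Y\mapsto aYb$, and everything later comes from that shape.

**Lemma 1.** If $g\in\mathrm{PGL}_n(\mathbb K)$ and $x$, $y=gx$ both lie in the chart, then $g=T_y\circ\mathcal L\circ f_C\circ T_{-x}$ with $\mathcal L(Y)=aYb$, $a\in\mathrm{GL}(W)$, $b\in\mathrm{GL}(V)$. So $dg_x(Y)=aYb$. If moreover $g\Omega$ lies in the chart and $B(x,\rho)\subset\Omega$, then $\|C\|\le1/\rho$ and $f_C(\Omega-x)\supset B(0,\rho/4)$.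

*Proof.* $T_{-y}gT_x$ fixes $0$, so its matrix is $\begin{pmatrix}A&B\\0&D\end{pmatrix}$, and it acts by $X\mapsto DX(A+BX)^{-1}=DX(1+A^{-1}BX)^{-1}A^{-1}$. So $a=D$, $b=A^{-1}$, $C=A^{-1}B$.

If $g\Omega$ lies in the chart, then $1+CY$ is invertible for all $Y\in\Omega-x$. Suppose $\|C\|>1/\rho$. Pick a unit $w$ with $|Cw|=\|C\|$ and put $Y=-w\langle Cw,\cdot\rangle/|Cw|^2$. Then $|Y|=1/\|C\|<\rho$, so $Y\in\Omega-x$, but $(1+CY)Cw=Cw-Cw=0$, a contradiction. Finally, if $|Y|<\rho/4$, then $\|CY\|<1/4$, so $|f_{-C}(Y)|\le(\rho/4)/(3/4)<\rho$ and $Y=f_C(f_{-C}(Y))\in f_C(\Omega-x)$. $\square$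

The next lemma is where a dividing group $\Gamma$ enters: it provides the unimodularity of Theorem A.

**Lemma 2.** For $o\in\Omega$ and $K_1\subset\Omega$ compact, $\{g\in G:go\in K_1\}$ is compact. If a discrete $\Gamma\le G$ satisfies $\Gamma K_0=\Omega$, then $\Gamma\backslash G$ is compact and $G$ is unimodular.

*Proof.* **Step 1: bounds in both directions.** Choose $\rho$ with $B(z,\rho)\subset\Omega$ for $z\in K_1\cup\{o\}$. Let $y=go\in K_1$ and decompose $g=T_y\mathcal Lf_CT_{-o}$. By Lemma 1, $\|C\|\le1/\rho$ and $\mathcal L(B(0,\rho/4))\subset\mathcal Lf_C(\Omega-o)=\Omega-y$. Elements of $\Omega-y$ have norm at most $R$, so $\|a\|\|b\|\le4R/\rho$. For the inverse, use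
$$b^{-1}(1-Ca^{-1}Yb^{-1})^{-1}=(b-Ca^{-1}Y)^{-1}=(1-b^{-1}Ca^{-1}Y)^{-1}b^{-1},$$
which gives $f_{-C}\mathcal L^{-1}=\mathcal L^{-1}f_{C''}$ with $C''=-b^{-1}Ca^{-1}$. So $g^{-1}=T_o\mathcal L^{-1}f_{C''}T_{-y}$, and as $B(y,\rho)\subset\Omega$, the same argument gives $\|a^{-1}\|\|b^{-1}\|\le4R/\rho$.

**Step 2: compactness.** Normalize $\|a\|=\|b\|$ by $(a,b)\to(\lambda a,\lambda^{-1}b)$, $\lambda>0$, which does not change $\mathcal L$. Then $\|a\|,\|b\|$ are bounded. They are bounded below because $\|a\|\|b\|\ge(\|a^{-1}\|\|b^{-1}\|)^{-1}$. As $\|a^{-1}\|\ge1/\|a\|$ and $\|b^{-1}\|\ge1/\|b\|$ are bounded below and their product is bounded, both are bounded. So the set in question is precompact. It is closed because $G$ and $K_1$ are.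

**Step 3: unimodularity.** Fix $o\in\Omega$. For $g\in G$ we have $go\in\Gamma K_0$, so $G=\Gamma\cdot\{g:go\in K_0\}$ and $\Gamma\backslash G$ is compact. A left Haar measure on $G$ is left $\Gamma$-invariant and descends to a finite nonzero measure on $\Gamma\backslash G$. Right translation by $g$ multiplies this measure by the modular factor of $g$ or its inverse, but preserves its total mass. So the modular function is $1$. $\square$

We shall pass to limits of projective images of $\Omega$. The next lemma says that convexity and the chart survive.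

**Lemma 3.** Let $\Psi_i\to\Psi$ in $\mathrm{PGL}_n(\mathbb K)$ with each $\Psi_i\Omega$ contained in the chart and convex. Then $U=\Psi\Omega$ is contained in the chart and convex. Moreover $X\in U$ iff some neighborhood of $X$ lies in $\Psi_i\Omega$ for all large $i$.

*Proof.* Suppose $X\in\Omega$ meets $\eta=\Psi^{-1}W$ nontrivially. Lifting $\Psi_i\to\Psi$ to $\mathrm{GL}_n(\mathbb K)$ we get $g_i=\Psi_i^{-1}\Psi\to1$ with $g_i\eta=\Psi_i^{-1}W$. For large $i$, $g_iX\in\Omega$ meets $\Psi_i^{-1}W$ nontrivially, so $\Psi_i\Omega$ is not in the chart, a contradiction. So $U$ lies in the chart. If $N\subset U$ is a compact neighborhood of $X$, then $\Psi^{-1}N$ is compact in the open set $\Omega$, so $\Psi_i^{-1}N\subset\Omega$ for large $i$. Conversely, if an open $N\ni X$ lies in $\Psi_i\Omega$ for large $i$, then $\Psi^{-1}N\subset\overline\Omega$ is open, hence in $\Omega$. Convexity follows: if neighborhoods of $X$ and $Y$ lie in $\Psi_i\Omega$ for large $i$, then so does their convex hull, which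 is a neighborhood of every point of the segment. $\square$

**Definition.** For $x\in\Omega$, $0\ne u\in W$, $0\ne\alpha\in V^*$ let
$$\delta(x;u,\alpha)=\sup\{\epsilon:\ x+u\kappa\alpha\in\Omega\ \text{for all }|\kappa|<\epsilon\}.$$

This is the width in a rank-one direction; $\delta_{ij}(x)=\delta(x;e_i,e_j^*)$ in Section 1. The point of the next lemma is that, up to bounded factors, the widths at $x$ split as a function of $u$ times a function of $\alpha$.

**Lemma 4.** For every $x\in\Omega$ there are $a\in\mathrm{GL}(W)$, $b\in\mathrm{GL}(V)$, $x_0\in K_0$ and $\|C\|\le1/r$ with $a(\Omega-x)b=f_C(\Omega-x_0)$ and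
$$\frac r4\ \le\ \delta(x;u,\alpha)\,|au|\,|\alpha b|\ \le\ R\qquad\text{for all }u,\alpha.\tag{1}$$
Consequently
$$\delta(x;u,\alpha)\,\delta(x;u',\alpha')\ \le\ (4R/r)^2\,\delta(x;u,\alpha')\,\delta(x;u',\alpha).\tag{2}$$

*Proof.* Write $x=gx_0$ with $g\in G$, $x_0\in K_0$. By Lemma 1, $\Omega-x=\mathcal Lf_C(\Omega-x_0)$ with $\|C\|\le1/r$; take $a,b$ from $\mathcal L^{-1}$, so that $\Omega':=f_C(\Omega-x_0)=a(\Omega-x)b$. Now $u\kappa\alpha\in\Omega-x$ iff $(au)\kappa(\alpha b)\in\Omega'$. So after normalizing $au$ and $\alpha b$ to length one, (1) says: for $|u|=|\alpha|=1$ the number $\delta'=\sup\{\epsilon:u\kappa\alpha\in\Omega'\ \forall|\kappa|<\epsilon\}$ lies in $[r/4,R]$. The lower bound is $\Omega'\supset B(0,r/4)$ from Lemma 1.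

For the upper bound let $\mu=\alpha Cu\in\mathbb K$ and $0<|\kappa|<\delta'$. Then $1-Cu\kappa\alpha$ is invertible, and $\alpha(1-Cu\kappa\alpha)=(1-\mu\kappa)\alpha$. The left side is nonzero, so $1-\mu\kappa\ne0$ and
$$f_{-C}(u\kappa\alpha)=u\kappa\alpha(1-Cu\kappa\alpha)^{-1}=u\kappa(1-\mu\kappa)^{-1}\alpha=u(\kappa^{-1}-\mu)^{-1}\alpha\ \in\ \Omega-x_0 .$$
This has norm at most $R$. So $|\lambda-\mu|\ge1/R$ whenever $|\lambda|>1/\delta'$ (with $1/\infty=0$). Hence $|\mu|\le1/\delta'$. Take $\lambda$ in the direction of $\mu$ (any direction if $\mu=0$) with $|\lambda|=1/\delta'+\epsilon$. Then $1/R\le|\lambda-\mu|\le1/\delta'+\epsilon$. Letting $\epsilon\to0$ gives $\delta'\le R$.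

For (2), bound the left side above and the product on the right below by (1). The factors $|au|,|au'|,|\alpha b|,|\alpha'b|$ cancel. $\square$

Inequality (2), read in both ways by exchanging $\alpha$ and $\alpha'$, is the promised bound on $\rho$. So the cube and the Euclidean ball of Section 1 do not satisfy the hypotheses of Theorem A.

## 5. Supporting functionals have rank one

The Euclidean ball failed at a point whose supporting functional had rank two. This is general.

**Lemma 5.** If $\Omega$ has a unique supporting hyperplane at $x\in\partial\Omega$, its normal has rank one. The same holds at boundary points in the chart of any convex $U=\Psi\Omega$ ($\Psi\in\mathrm{PGL}_n(\mathbb K)$) contained in the chart.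

*Proof.* **Step 1: widths near $x$.** The aim is to compare the widths with the distance $t$ to the boundary. Let $\ell(Y)=\mathrm{Re\,tr}(LY)$ be the inner normal, $\ell(y_0)=1$, $x_t=x+ty_0$, which lies in $\Omega$ for small $t>0$ by F1. Note $\ell(u\kappa\alpha)=\mathrm{Re}(\kappa\,\alpha Lu)$. If $\alpha Lu\ne0$, some $\kappa$ of modulus $t/|\alpha Lu|$ makes $\ell(ty_0+u\kappa\alpha)=0$, so $\delta(x_t;u,\alpha)\le t/|\alpha Lu|$. If $\alpha Lu=0$, then for each $M$ the compact set $\{y_0+u\kappa\alpha:|\kappa|\le M\}$ lies in $\{\ell>0\}$, so by F1 $\delta(x_t;u,\alpha)\ge Mt$ for small $t$; thus $\delta(x_t;u,\alpha)/t\to\infty$.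

**Step 2: contradiction with (2).** If $\mathrm{rank}\,L\ge2$, choose $u,u'$ with $Lu,Lu'$ independent, and $\alpha,\alpha'$ with $\alpha Lu=\alpha'Lu'=0$, $\alpha Lu'\ne0$, $\alpha'Lu\ne0$. Then $\delta(x_t;u,\alpha)\delta(x_t;u',\alpha')/t^2\to\infty$, while $\delta(x_t;u,\alpha')\delta(x_t;u',\alpha)/t^2$ is bounded. This contradicts (2).

**Step 3: projective images.** If $U$ has a unique supporting hyperplane at $X\in\partial U$ in the chart, with matrix $L$, then $\Psi^{-1}X\in\partial\Omega\subset\mathrm{Hom}(V,W)$. Apply F2 to $\Psi^{-1}$, whose differential at $X$ is some $Y\mapsto aYb$. The normal of $\Omega$ at $\Psi^{-1}X$ is $Y\mapsto\mathrm{Re\,tr}(La^{-1}Yb^{-1})$, with matrix $b^{-1}La^{-1}$, which has the same rank as $L$. $\square$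

For the operator-norm ball in $M_2(\mathbb R)$ at $\mathrm{diag}(1,0)$ one can see the normal directly. If $\mathrm{tr}(LX)\le L_{11}$ on the closed ball, then $X=\mathrm{diag}(1,\pm1)$ gives $L_{22}=0$. The rotations $\begin{pmatrix}\cos\theta&-\sin\theta\\\sin\theta&\cos\theta\end{pmatrix}$ give $\mathrm{tr}(LX)=L_{11}$ at $\theta=0$, so the derivative there vanishes and $L_{12}=L_{21}$. The reflections $\begin{pmatrix}\cos\theta&\sin\theta\\\sin\theta&-\cos\theta\end{pmatrix}$ give $L_{12}=-L_{21}$. So $L=L_{11}E_{11}$.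

## 6. Parabolic rescaling, and the variable it must not touch

A sensible plan is now: go to a boundary point where the boundary has a second-order expansion, magnify, and hope that the limit is a standard quadratic model. Let us do it for $p=q=2$, $\mathbb K=\mathbb R$, $\Omega=\mathbf B_{2,2}$ at $\mathrm{diag}(1,0)$. Write $X=\begin{pmatrix}1-s&-\alpha\\u&Z\end{pmatrix}$. Then
$$1-X^{\mathsf T}X=\begin{pmatrix}2s-s^2-u^2&(1-s)\alpha-uZ\\(1-s)\alpha-uZ&1-\alpha^2-Z^2\end{pmatrix}.$$
The usual parabolic scaling replaces $s$ by $ts$ and all three tangential variables $\alpha,u,Z$ by $\sqrt t$ times themselves. Conjugating by $\mathrm{diag}(t^{-1/2},1)$ and letting $t\to0$, we get the condition $\begin{pmatrix}2s-u^2&\alpha\\\alpha&1\end{pmatrix}>0$, that is, $2s>\alpha^2+u^2$. Here is where the plan stops. The variable $Z$ has disappeared, so the limit cannot determine $\Omega$. The reason is that the scaling maps $(s,\alpha,u,Z)\mapsto(s/t,\alpha/\sqrt t,u/\sqrt t,Z/\sqrt t)$ are not projective maps: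 they take the rank-one matrix with all entries $1$ to one with determinant $t^{-3/2}-t^{-1}\ne0$ for $t\neq 1$, while maps $Y\mapsto aYb$ preserve rank. And the limit is not a projective image of $\mathbf B_{2,2}$: its normal at a boundary point is $ds-\alpha\,d\alpha-u\,du$, with matrix $\begin{pmatrix}1&-u\\-\alpha&0\end{pmatrix}$, of rank two when $\alpha u\ne0$, against Lemma 5.

A scaling of the form $Y\mapsto d\,Y\,e$ with $d,e$ diagonal that contracts $s$ by $t$ and $\alpha,u$ by $\sqrt t$ has to leave $Z$ alone. With $Z$ fixed, the same computation gives the limit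
$$\begin{pmatrix}2s-u^2&\alpha-uZ\\\alpha-uZ&1-Z^2\end{pmatrix}>0,\quad\text{i.e.}\quad |Z|<1,\ \ s>\frac{\alpha^2-2Z\alpha u+u^2}{2(1-Z^2)}.\tag{3}$$
This is the right limit. For a general $\Omega$ two things must be done. First, the scaling must be comparable with automorphisms of $\Omega$, so that the limit is a projective image of $\Omega$. Second, since the expansion at the point says nothing about large $Z$, the dependence on $Z$ must come from elsewhere; it will come from Lemma 5. This section does the first.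

**Definition.** A point $x\in\partial\Omega$ is *good* if a ball contained in $\Omega$ has $x$ in its boundary.

For instance, in a planar triangle the interior points of the sides are good and the vertices are not. At a good point the supporting hyperplane is unique, as it supports the ball, so by Lemma 5 its inner normal is $\ell(Y)=\mathrm{Re}(wYv)$. Put $v_0=v$ and $W'=\ker w$, choose $w_0$ with $w(w_0)=1$, and choose any complement $V'$ of $v_0\mathbb K$ in $V$. Write $X=(s,\alpha,u,Z)$ when
$$Xv_0=w_0s+u,\quad Xv'=w_0\alpha(v')+Zv'\ \ (v'\in V'),\qquad s\in\mathbb K,\ \alpha\in V'^*,\ u\in W',\ Z\in\mathrm{Hom}(V',W').$$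
So $\ell=\mathrm{Re}\,s$. Let $v_0^*\in V^*$ satisfy $v_0^*(v_0)=1$, $v_0^*|_{V'}=0$, and extend elements of $V'^*$ by $0$ on $v_0$. Let $y_0=w_0v_0^*=(1,0,0,0)$ and $x_t=x+ty_0$. Write $X-x=\sigma y_0+e$ as $\sigma+e$, with $\sigma=\ell(X-x)$ and $e\in\ker\ell$. The touching ball is $\{|y|^2<c'\ell(y)\}$ in $y=X-x$, for some $c'>0$, and $|\sigma y_0+e|^2\le2\sigma^2|y_0|^2+2|e|^2$. So there are $C_0,\rho_0>0$ with
$$\sigma+e\in\Omega-x\quad\text{if }|e|<\rho_0,\ \ C_0|e|^2<\sigma<\rho_0 .\tag{4}$$
The scaling is $D_t(X)=d_tXe_t$, where $d_t\in\mathrm{GL}(W)$ sends $w_0\mapsto w_0t^{-1/2}$ and is the identity on $W'$, and $e_t\in\mathrm{GL}(V)$ sends $v_0\mapsto v_0t^{-1/2}$ and is the identity on $V'$: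
$$D_t(s,\alpha,u,Z)=(s/t,\ \alpha/\sqrt t,\ u/\sqrt t,\ Z).$$

**Lemma 6.** At a good point $x$, let $a_t,b_t$ be as in Lemma 4 for $x_t$. After rescaling $(a_t,b_t)\to(\lambda a_t,\lambda^{-1}b_t)$, $\lambda>0$, the maps $k_t=a_td_t^{-1}$, $k'_t=e_t^{-1}b_t$ and their inverses are bounded as $t\to0$. Moreover, if $w(u)=0$, $u\ne0$ and $\alpha(v)\ne0$, then for the choice $V'=\ker\alpha$ and some $C$: $\delta(x_t;u,\alpha)\le C\sqrt t$ for small $t$.

*Proof.* Constants $c,C>0$ do not depend on $t$ and may change from line to line. In Step 1, $u,\alpha$ denote unit elements of $W'$ and $V'^*$; these spaces are nonzero because $p,q\ge2$.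

**Step 1: the sizes of $a_t,b_t$ on the basis blocks.** Since $\mathrm{Re}\,s>0$ on $\Omega-x$, we have $\delta(x_t;w_0,v_0^*)\le t$, so (1) gives $|a_tw_0||v_0^*b_t|\ge c/t$. By (4), moving from $x_t$ in the directions $w_0\kappa\alpha$ and $u\kappa v_0^*$, which lie in $\ker\ell$, we have $\delta(x_t;w_0,\alpha)\ge c\sqrt t$ and $\delta(x_t;u,v_0^*)\ge c\sqrt t$. So $|a_tw_0||\alpha b_t|\le Ct^{-1/2}$ and $|a_tu||v_0^*b_t|\le Ct^{-1/2}$. Multiply these two and divide by the first bound: $|a_tu||\alpha b_t|\le C$. Also $\delta(x_t;u,\alpha)\le R$ since $\Omega$ has diameter $R$, so (1) gives $|a_tu||\alpha b_t|\ge c$. Rescale so that $|a_tu_1|=1$ for a fixed unit $u_1\in W'$. Then $c\le|\alpha b_t|\le C$ for all $\alpha$, and hence $c\le|a_tu|\le C$ for all $u$. Now $|a_tw_0|$ and $|v_0^*b_t|$ are at most $Ct^{-1/2}$ with product at least $c/t$, so both lie in $[ct^{-1/2},Ct^{-1/2}]$. As $k_tw_0=\sqrt t\,a_tw_0$, $k_tu=a_tu$, $v_0^*k'_t=\sqrt t\,v_0^*b_t$ and $\alpha k'_t=\alpha b_t$, the maps $k_t,k'_t$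 are bounded.

**Step 2: a lower bound for $k_t$.** Let $y=w_0\lambda+u$ with $|\lambda|^2+|u|^2=1$, $u\in W'$ now arbitrary, and $y'=d_t^{-1}y=w_0\sqrt t\lambda+u$. The direction $y'\kappa v_0^*$ has $s$-component $\sqrt t\lambda\kappa$, so $\delta(x_t;y',v_0^*)\le t/(\sqrt t|\lambda|)=\sqrt t/|\lambda|$. With (1) and $|v_0^*b_t|\le Ct^{-1/2}$ we get $|k_ty|=|a_ty'|\ge c|\lambda|$. Also $|k_ty|\ge c|u|-C|\lambda|$. If $|\lambda|$ is small the second bound is useful, otherwise the first; so $|k_ty|\ge c$, and $k_t^{-1}$ is bounded.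

**Step 3: a lower bound for $k'_t$.** Let $\rho=\lambda v_0^*+\alpha$, $|\lambda|^2+|\alpha|^2=1$, $\alpha\in V'^*$ arbitrary, and $\rho'=\rho e_t^{-1}=\sqrt t\lambda v_0^*+\alpha$. The direction $w_0\kappa\rho'$ has $s$-component $\kappa\sqrt t\lambda$, so $\delta(x_t;w_0,\rho')\le\sqrt t/|\lambda|$. With (1) and $|a_tw_0|\le Ct^{-1/2}$, $|\rho k'_t|=|\rho'b_t|\ge c|\lambda|$. Also $|\rho k'_t|\ge c|\alpha|-C|\lambda|$. Hence $|\rho k'_t|\ge c$, and $k_t'^{-1}$ is bounded.

**Step 4: the last claim.** With $V'=\ker\alpha$ we have $\alpha=\alpha(v_0)v_0^*$, so $\delta(x_t;u,\alpha)=\delta(x_t;u,v_0^*)/|\alpha(v_0)|$. By (1) and Step 1, $\delta(x_t;u,v_0^*)\le R/(|a_tu||v_0^*b_t|)\le C\sqrt t$ for the fixed $u\in W'\setminus0$. $\square$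

The last claim is the general form of the failure of the cube: near a good point the boundary cannot be flat in such a direction.

## 7. The limit at an Alexandrov point

**Step 1: choosing the point.** We need a good point at which the boundary has a second-order expansion. Locally $\partial\Omega$ is the graph of a convex function. Alexandrov's theorem says that a convex function on an open set of $\mathbb R^N$ has a second-order Taylor expansion at almost every point. Choose $x\in\partial\Omega$ where such an expansion exists, and translate so that $x=0$. The supporting hyperplane there is unique, and by Lemma 5 its inner normal $\ell$ has rank one; introduce the coordinates of Section 6. Absorbing the linear term by parametrizing over the tangent hyperplane, the expansion says: for some $\nu$ with $\ell(\nu)=1$, near $0$ the boundary is $\{g(e)\nu+e:e\in\ker\ell\}$ with $g(e)=\frac12\mathcal Q(e)+o(|e|^2)$, $\mathcal Q$ a quadratic form. Since $g\ge0$, $\mathcal Q\ge0$.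

We want the expansion along $y_0$ instead of $\nu$. Put $h(e)=\inf\{\sigma:\sigma+e\in\Omega\}$ for small $e\in\ker\ell$. For each $\epsilon>0$, F1 applied to the compact set $\{\epsilon y_0+e:|e|\le1\}$ gives $0\le h(e)\le\epsilon|e|$ for small $e$, so $h(e)=o(|e|)$. Write $y_0=\nu+k$ with $k\in\ker\ell$. The boundary point $h(e)y_0+e$ equals $h(e)\nu+(e+h(e)k)$, so $h(e)=g(e+h(e)k)$ and
$$h(e)=\tfrac12\mathcal Q(e)+o(|e|^2),\qquad e\in\ker\ell=\mathrm{Im}\,\mathbb K\oplus V'^*\oplus W'\oplus\mathrm{Hom}(V',W').$$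

**Step 2: the point is good.** Fix $\sigma_1>0$ with $\sigma_1y_0\in\Omega$. For small $e$ also $\sigma_1+e\in\Omega$, so by convexity $\sigma+e\in\Omega$ for $h(e)<\sigma\le\sigma_1$. Since $h(e)\le C|e|^2$ near $0$, (4) holds. A small ball $\{|y|^2<\epsilon\ell(y)\}$ is contained in the set described in (4): with $\sigma=\ell(y)$ and $e=y-\sigma y_0$ we have $|e|^2\le2\epsilon\sigma+2\sigma^2|y_0|^2$, and $\sigma$ is small when $\epsilon$ is. So $x$ is good. Put
$$\mathbb E=V'^*\oplus W',\qquad Q(\alpha,u)=\mathcal Q(0,\alpha,u,0)\ge0 .$$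

**Step 3: the limit is a projective image of $\Omega$.** Since $D_t(x_t)=y_0$, Lemmas 4 and 6 give, for small $t$,
$$D_t\Omega=y_0+d_t(\Omega-x_t)e_t=y_0+k_t^{-1}f_{C_t}(\Omega-x_0(t))k_t'^{-1}=\Psi_t\Omega,$$
where $\Psi_t$ is the composition of $T_{-x_0(t)}$, $f_{C_t}$, $Y\mapsto k_t^{-1}Yk_t'^{-1}$ and $T_{y_0}$. All parameters are bounded, and so are the inverses of $k_t,k'_t$. So the $\Psi_t$ stay in a compact subset of $\mathrm{PGL}_n(\mathbb K)$. Take $t_i\to0$ with $\Psi_{t_i}\to\Psi$ and put $U=\Psi\Omega$. The sets $\Psi_t\Omega=D_t\Omega$ are convex and in the chart, so by Lemma 3 $U$ is convex, open, and in the chart. By Lemma 1, $f_{C_t}(\Omega-x_0(t))\supset B(0,r/4)$, so all $D_t\Omega$ contain a fixed ball about $y_0$, and $y_0\in U$. As $D_t\Omega\subset\{\mathrm{Re}\,s>0\}$ and $U$ is open, $U\subset\{\mathrm{Re}\,s>0\}$.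

**Step 4: the slice $Z=0$.** Here the expansion tells us everything. For $e=(\iota,\alpha,u,0)$ in a fixed compact set and $t$ small, $\sigma+e\in D_t\Omega$ whenever $h_t(e)<\sigma\le\sigma_1/t$, and $\sigma+e\notin D_t\Omega$ if $\sigma\le h_t(e)$, where
$$h_t(\iota,\alpha,u,0)=t^{-1}h(t\iota,\sqrt t\alpha,\sqrt tu,0)\to\tfrac12Q(\alpha,u).$$
We claim
$$U\cap\{Z=0\}=\{\mathrm{Re}\,s>\tfrac12Q(\alpha,u)\}.\tag{5}$$
If $X\in U$ has $Z=0$, then $X\in D_{t_i}\Omega$ for large $i$ by Lemma 3, so $\mathrm{Re}\,s\ge\frac12Q$, and since $U$ is open the inequality is strict. Conversely, if $X$ satisfies the strict inequality, so does $X^\flat=X+\epsilon(X-y_0)$ for small $\epsilon>0$. Then $X^\flat\in D_{t_i}\Omega$ for large $i$. The hull of $X^\flat$ and the fixed ball about $y_0$ contains a neighborhood of $X=\frac1{1+\epsilon}X^\flat+\frac\epsilon{1+\epsilon}y_0$, so $X\in U$ by Lemma 3.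

**Step 5: the shape of $U$.** By (5) and F3, $U$ is invariant under $s\mapsto s+\iota$ ($\iota\in\mathrm{Im}\,\mathbb K$) and under $s\mapsto s+\sigma$ ($\sigma\ge0$). The projection of $U$ to $(\alpha,u,Z)$ is open and convex and contains $\mathbb E\times0$, so by F3 it equals $\mathbb E\times F$ with $F\ni0$ open and convex. Thus
$$U=\{(s,e,Z):e\in\mathbb E,\ Z\in F,\ \mathrm{Re}\,s>h_U(e,Z)\},\tag{6}$$
where $h_U\ge0$ is finite and convex on $\mathbb E\times F$, and $h_U(e,0)=\frac12Q(e)$.

## 8. The rank-one condition as a differential equation for the boundary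

We know $h_U$ only for $Z=0$. Lemma 5 constrains its gradient everywhere, and this turns out to determine it.

**Notation for $Q$.** Identify the real dual of $\mathbb E$ with $V'\oplus W'^*$ by $\langle(m,n),(\alpha,u)\rangle=\mathrm{Re}(\alpha m+nu)$. (From here on $n$ also denotes elements of $W'^*$; as an integer it is still $p+q$.) View $Q$ also as the symmetric bilinear form with $Q(e,e)=Q(e)$ and as the map $\mathbb E\to\mathbb E^*$ with $\langle Qe,e'\rangle=Q(e,e')$. Let $I=Q(\mathbb E)=(\ker Q)^\perp$, and let $Q^*$ be the form on $I$ with $Q^*(Qe)=Q(e)$. It is well defined and positive definite, because $Q\ge0$ and so $Q(e)=0$ only if $Qe=0$. Moreover $Q^*(\xi,Qe)=\langle\xi,e\rangle$ for $\xi\in I$.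

**The gradient equation.** At a differentiability point of $h_U$ write $dh_U(\alpha,u,Z)=\mathrm{Re}(\alpha m+nu)+\mathrm{Re\,tr}(cZ)$ with $m\in V'$, $n\in W'^*$, $c\in\mathrm{Hom}(W',V')$. There the supporting hyperplane of $U$ is unique, with inner normal $\mathrm{Re}\,s-dh_U$, whose matrix is
$$L=\begin{pmatrix}1&-n\\-m&-c\end{pmatrix}:\ w_0\mathbb K\oplus W'\to v_0\mathbb K\oplus V'.$$
By Lemma 5 it has rank one. So $L(w')=-v_0n(w')-cw'$ is a multiple of $L(w_0)=v_0-m$, namely $-(v_0-m)n(w')$, and $c=-mn$. Hence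
$$dh_U(\alpha,u,Z)=\mathrm{Re}(\alpha m+nu)-\mathrm{Re}(nZm).\tag{7}$$

Set, for $(m,n)\in I$ and $Z\in\mathrm{Hom}(V',W')$,
$$q_Z(m,n)=\tfrac12Q^*(m,n)+\mathrm{Re}(nZm),\qquad H(e,Z)=\sup_{(m,n)\in I}\bigl[\langle(m,n),e\rangle-q_Z(m,n)\bigr]\ge0 ,$$
and $\mathfrak B=\{Z:q_Z>0\text{ on }I\setminus0\}$. As a supremum of functions affine in $(e,Z)$, $H$ is convex.

Two examples with $p=q=2$, $\mathbb K=\mathbb R$, all variables real, are worth keeping. If $Q=\alpha^2+u^2$, then $(m,n)=(\alpha,u)$, $q_Z=\frac12(m^2+n^2)+Zmn$, $\mathfrak B=\{|Z|<1\}$ and $H=\frac{\alpha^2-2Z\alpha u+u^2}{2(1-Z^2)}$: this is (3). If $Q=(\alpha+u)^2$, then $Qe=(\alpha+u,\alpha+u)$, so $I=\{(m,m)\}$, $Q^*(m,m)=m^2$, $q_Z(m,m)=(\frac12+Z)m^2$, $\mathfrak B=\{Z>-\frac12\}$ and $H=\frac{(\alpha+u)^2}{2(1+2Z)}$. So the formulas make sense for a degenerate $Q$, and we must keep $I$ in the notation.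

**Lemma 7.** $h_U=H$ on $\mathbb E\times F$, and $F\subset\mathfrak B$.

*Proof.* **Step 1: $h_U\ge H$.** A finite convex function on an open set is differentiable almost everywhere, with locally bounded gradients, and limits of gradients are subgradients. Given $e_0\in\mathbb E$, take a limit of gradients at differentiability points converging to $(e_0,0)$. It is a subgradient of $h_U$ at $(e_0,0)$ of the form (7). Restricting to $Z=0$, where $h_U=\frac12Q$ is differentiable, gives $(m,n)=Qe_0$. Hence, using $\langle(m,n),e_0\rangle=Q(e_0)=Q^*(m,n)$,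
$$h_U(e,Z)\ge\tfrac12Q(e_0)+\langle(m,n),e-e_0\rangle-\mathrm{Re}(nZm)=\langle(m,n),e\rangle-q_Z(m,n).$$
As $e_0$ varies, $(m,n)$ runs over $I$. So $h_U\ge H$; in particular $H$ is finite on $\mathbb E\times F$.

**Step 2: $h_U\le H$.** At a differentiability point $(e,Z)$ with gradient (7), there is $c_0$ with $h_U(e',Z')\ge\langle(m,n),e'\rangle-\mathrm{Re}(nZ'm)+c_0$ for all $(e',Z')\in\mathbb E\times F$, and equality at $(e,Z)$. At $Z'=0$ this says $\frac12Q(e')\ge\langle(m,n),e'\rangle+c_0$ for all $e'$. On $\ker Q$ a linear function is then bounded above, so it vanishes: $(m,n)\in(\ker Q)^\perp=I$. Taking $e'$ with $Qe'=(m,n)$ gives $c_0\le-\frac12Q^*(m,n)$. Thus $h_U(e,Z)\le\langle(m,n),e\rangle-q_Z(m,n)\le H(e,Z)$. Both functions are finite and convex on $\mathbb E\times F$, hence continuous. So they agree.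

**Step 3: $F\subset\mathfrak B$.** If $q_Z(\xi)<0$ for some $\xi\in I$, then $H(0,Z)\ge-\lambda^2q_Z(\xi)$ is unbounded in $\lambda$. So $q_Z\ge0$ on $I$ for $Z\in F$. Suppose $q_Z(m,n)=0$ with $Z\in F$ and $(m,n)\in I\setminus0$. The function $Z'\mapsto q_{Z'}(m,n)$ is affine, nonnegative on the open set $F$, and zero at $Z$, so it is constant: $\mathrm{Re}(nYm)=0$ for all $Y$. So $m=0$ or $n=0$, and then $q_Z(m,n)=\frac12Q^*(m,n)>0$, a contradiction. $\square$

**Lemma 8.** $F=\mathfrak B$.

The purpose is to exclude that $U$ has an extra vertical wall over $\partial F$. Such a wall would be flat in a direction in which Lemma 6 forbids flatness.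

*Proof.* **Step 1: a wall point with a touching ball.** $\mathfrak B$ is open and convex, and $H$ is finite, convex and continuous on $\mathbb E\times\mathfrak B$. If $F\ne\mathfrak B$, then, $\mathfrak B$ being connected, there is $Z_*\in\partial F\cap\mathfrak B$. Choose $Z_2\in F$ close to $Z_*$ and $Z_1\in\partial F$ nearest to $Z_2$. Then $Z_1\in\partial F\cap\mathfrak B$ is touched by a ball inside $F$. Let $X_1=(1,0,0,Z_1)$. Since $H(0,Z_1)=0<1$ and $H$ is continuous, (6) and Lemma 7 show that near $X_1$ the set $U$ coincides with $\{Z\in F\}$. So $X_1\in\partial U$, and it is touched by a ball in $U$ (use a Euclidean structure in which the coordinates $s,\alpha,u,Z$ are orthogonal; by F2 it does not matter). The supporting hyperplane at $X_1$ is unique, its normal depends only on $Z$, and by Lemma 5 it is $\mathrm{Re}(n_1Zm_1)$ with $0\ne n_1\in W'^*$, $0\ne m_1\in V'$. Choose $\alpha_1\in V'^*$ with $\alpha_1(m_1)\ne0$. Then $X_1+w_0\kappa\alpha_1\in\partial U$ for small $\kappa$, because only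 the $\alpha$-coordinate changes.

**Step 2: transport to $\Omega$.** Lemma 6 is about $\Omega$, so move the picture there. By Lemma 1 write $\Psi^{-1}=T_{x'}\mathcal Lf_CT_{-X_1}$, $x'=\Psi^{-1}X_1\in\partial\Omega$, $\mathcal L(Y)=aYb$. By F2, $x'$ is good, with normal $\mathrm{Re}(w'Yv')$, $w'=n_1a^{-1}$, $v'=b^{-1}m_1$ ($n_1$ extended by $0$ on $w_0$). With $\mu=\alpha_1Cw_0$,
$$f_C(w_0\kappa\alpha_1)=w_0\,\kappa(1+\mu\kappa)^{-1}\alpha_1 ,$$
and $\kappa\mapsto\kappa(1+\mu\kappa)^{-1}$ maps neighborhoods of $0$ onto neighborhoods of $0$ (its inverse is $\kappa\mapsto\kappa(1-\mu\kappa)^{-1}$). So $x'+u'\kappa\alpha'\in\partial\Omega$ for all small $\kappa$, where $u'=aw_0$, $\alpha'=\alpha_1b$. Here $w'u'=n_1w_0=0$, $u'\ne0$, and $\alpha'v'=\alpha_1m_1\ne0$.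

**Step 3: contradiction.** By Lemma 6, $\delta(x'_t;u',\alpha')\le C\sqrt t$ for $x'_t=x'+ty'_0$ with suitable $y'_0$. But fix $t_0$ with $x'+t_0y'_0\in\Omega$. For $|\kappa|<\epsilon$, $\epsilon$ small, $x'+u'\kappa\alpha'\in\overline\Omega$ and $x'+t_0y'_0+u'\kappa\alpha'\in\Omega$. So by convexity $x'_t+u'\kappa\alpha'\in\Omega$ for $0<t\le t_0$. Thus $\delta(x'_t;u',\alpha')\ge\epsilon$ for all small $t$, a contradiction. $\square$

For $Z\in\mathfrak B$ the form $q_Z$ is positive definite, so the supremum defining $H$ is attained, and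
$$U=\bigl\{Z\in\mathfrak B,\ \ \mathrm{Re}(s-\alpha m'-n'u+n'Zm')+\tfrac12Q^*(m',n')>0\ \ \forall(m',n')\in I\bigr\}.\tag{8}$$
So $U$ is determined by the quadratic form $Q$.

## 9. Explicit automorphisms of the limit and a real form $\omega$

We now read off enough automorphisms of $U$ to find the form whose negative planes make up $U$. The group $\mathrm{Aut}(U)=\Psi G\Psi^{-1}$ contains the following maps.

1. $D_t$ for $t>0$, since $H(\lambda e,Z)=\lambda^2H(e,Z)$.
2. The translations $s\mapsto s+\iota$, $\iota\in\mathrm{Im}\,\mathbb K$.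
3. For each $e_0=(\alpha_0,u_0)\in\mathbb E$, with $(m,n)=Qe_0$, the map $\tau_{e_0}(X)=aXb+(\frac12Q(e_0),\alpha_0,u_0,0)$, where $aw_0=w_0$, $aw'=w'+w_0n(w')$ for $w'\in W'$, $bv_0=v_0+m$, $b|_{V'}=\mathrm{id}$.

Multiplying out, the third family is
$$\tau_{e_0}(s,\alpha,u,Z)=\bigl(s+\alpha m+nu+nZm+\tfrac12Q(e_0),\ \alpha+nZ+\alpha_0,\ u+Zm+u_0,\ Z\bigr).\tag{9}$$
To see that it preserves $U$, substitute $\tau_{e_0}(X)$ in the inequality (8) for $(m',n')$. The terms in $Z$ are $nZm-nZm'-n'Zm+n'Zm'=(n'-n)Z(m'-m)$, and the result is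
$$\mathrm{Re}\bigl(s-\alpha(m'-m)-(n'-n)u+(n'-n)Z(m'-m)\bigr)+\tfrac12Q(e_0)-\langle(m',n'),e_0\rangle+\tfrac12Q^*(m',n')>0 .$$
Since $\langle(m',n'),e_0\rangle=Q^*((m',n'),(m,n))$ and $Q(e_0)=Q^*(m,n)$, the last three terms are $\frac12Q^*(m'-m,n'-n)$. So this is the inequality for $X$ and $(m'-m,n'-n)\in I$, and $X\in U\Leftrightarrow\tau_{e_0}X\in U$.

The form $Q$ may be degenerate, but not along the two summands of $\mathbb E$. This is where the boundedness of $\Omega$ is used once more.

**Lemma 9.** $Q(\alpha,0)>0$ for $\alpha\ne0$ and $Q(0,u)>0$ for $u\ne0$.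

*Proof.* **Step 1: many $q$-planes transverse to all of $U$.** Since $\overline\Omega$ is compact in the chart, all $\eta\in\mathrm{Gr}_q(\mathbb K^n)$ near $W$ are transverse to every point of $\Omega$. Apply $\Psi$ and discard the planes not transverse to $V$. This gives a nonempty open $\mathcal V\subset\mathrm{Hom}(W,V)$ such that for $\Xi\in\mathcal V$ the plane $\{-\Xi w+w\}$ is transverse to all $X\in U$. A common vector $v+Xv=-\Xi w+w$ means $w=Xv$ and $(1+\Xi X)v=0$, so transversality says that $1+\Xi X$ is invertible. Fix $X_0\in U$. The map $\Xi\mapsto(1+\Xi X_0)^{-1}\Xi=\Xi(1+X_0\Xi)^{-1}$ is open on $\mathcal V$, as it has the inverse $\Xi\mapsto\Xi(1-X_0\Xi)^{-1}$.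

**Step 2: the $\alpha$-part.** Suppose $Q(\alpha_1,0)=0$, $\alpha_1\ne0$. As $Q\ge0$, $(\alpha_1,0)\in\ker Q=I^\perp$, so by (8) $U$ is invariant under translation by $w_0\rho$, $\rho=\iota v_0^*+\lambda\alpha_1$, for $\iota\in\mathrm{Im}\,\mathbb K$, $\lambda\in\mathbb R$. Now $1+\Xi(X_0+w_0\rho)=(1+\Xi X_0)(1+c\rho)$ with $c=(1+\Xi X_0)^{-1}\Xi w_0\in V$, and $1+c\rho$ is singular iff $\rho(c)=-1$ (a kernel vector must be a multiple of $c$). By Step 1, $c=v_0c_0+c'$ ($c'\in V'$) ranges over a nonempty open subset of $V$. Choose it with $c_0\ne0$ and $\mathrm{Re}(\alpha_1(c')c_0^{-1})=\mathrm{Re}(\alpha_1(c')\overline{c_0})/|c_0|^2\ne0$; this is possible as $\mathrm{Re}(\alpha_1(c')\overline{c_0})$ is a nonzero real polynomial. Put $\lambda=-\mathrm{Re}(c_0^{-1})/\mathrm{Re}(\alpha_1(c')c_0^{-1})$ and $\iota=-(1+\lambda\alpha_1(c'))c_0^{-1}$. Then $\mathrm{Re}\,\iota=0$ and $\rho(c)=\iota c_0+\lambda\alpha_1(c')=-1$. So $X_0+w_0\rho\in U$ while $1+\Xi(X_0+w_0\rho)$ is singular, a contradiction.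

**Step 3: the $u$-part.** If $Q(0,u_1)=0$, $u_1\ne0$, then $U$ is invariant under translation by $\varrho v_0^*$, $\varrho=w_0\iota+u_1\lambda$. Now $1+\Xi(X_0+\varrho v_0^*)$ is singular iff $\phi(\varrho)=-1$, where $\phi=v_0^*(1+\Xi X_0)^{-1}\Xi$ ranges over a nonempty open subset of $W^*$. Choose $\phi$ with $\phi(w_0)\ne0$ and $\mathrm{Re}(\phi(w_0)^{-1}\phi(u_1))\ne0$, put $\lambda=-\mathrm{Re}(\phi(w_0)^{-1})/\mathrm{Re}(\phi(w_0)^{-1}\phi(u_1))$ and $\iota=-\phi(w_0)^{-1}(1+\phi(u_1)\lambda)$. Then $\mathrm{Re}\,\iota=0$ and $\phi(\varrho)=\phi(w_0)\iota+\phi(u_1)\lambda=-1$, a contradiction. $\square$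

**The infinitesimal automorphisms.** Let $M=V'\oplus W'$, so $\mathbb K^n=v_0\mathbb K\oplus M\oplus w_0\mathbb K$. The group $\mathrm{Aut}(U)$ is closed, so the derivative at $\lambda=0$ of the smooth curve $\lambda\mapsto\tau_{\lambda e}$ lies in its Lie algebra. For $e=(\alpha_0,u_0)$, $(m,n)=Qe$, the map $\tau_{\lambda e}$ is induced by $(v,w)\mapsto(b^{-1}v,aw+cb^{-1}v)$ with $b^{-1}v_0=v_0-\lambda m$, $aw'=w'+\lambda w_0n(w')$, $c=(\frac12\lambda^2Q(e),\lambda\alpha_0,\lambda u_0,0)$. So the derivative is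
$$N_e:\quad v_0\mapsto y_e:=-m+u_0\in M,\qquad y'\mapsto w_0\theta_e(y')\ \ (y'\in M),\qquad w_0\mapsto0,\qquad\theta_e:=(\alpha_0,n)\in M^*.$$

**Lemma 10.** $e\mapsto y_e$ is a real isomorphism $\mathbb E\to M$, and $e\mapsto\theta_e$ is injective. Writing $\theta_y,N_y$ for $\theta_e,N_e$ when $y=y_e$, the form $\omega(y,y'):=\mathrm{Re}\,\theta_y(y')$ is a nondegenerate symmetric real form on $M$ of signature $(d(q-1),d(p-1))$, with $\omega\ge0$ on $W'$.

*Proof.* Recall $Q(e)=\langle Qe,e\rangle=\mathrm{Re}(\alpha_0m+nu_0)$. If $y_e=0$, then $m=0$ and $u_0=0$, so $e=(\alpha_0,0)$ and $Q(e)=0$, and $e=0$ by Lemma 9; the real dimensions of $\mathbb E$ and $M$ agree. If $\theta_e=0$, then $\alpha_0=0$ and $n=0$, so $e=(0,u_0)$, $Q(e)=0$ and $e=0$.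

Symmetry: with $e_1=(\alpha_1,u_1)$, $Qe_1=(m_1,n_1)$ we have $\theta_e(y_{e_1})=-\alpha_0m_1+nu_1$, so
$$\omega(y_e,y_{e_1})-\omega(y_{e_1},y_e)=\mathrm{Re}(-\alpha_0m_1+nu_1)-\mathrm{Re}(-\alpha_1m+n_1u_0)=\langle Qe,e_1\rangle-\langle Qe_1,e\rangle=0 .$$
Nondegeneracy follows from the injectivity of $\theta$. On $W'$ we have $m=0$, so $\omega(y_e,y_e)=\mathrm{Re}(nu_0)=Q(e)\ge0$. On $V'\setminus0$ we have $u_0=0$ and $e=(\alpha_0,0)\ne0$, so $\omega(y_e,y_e)=-\mathrm{Re}(\alpha_0m)=-Q(e)<0$. So the negative index is at least $d(p-1)$. A negative definite subspace meets $W'$ only in $0$, so the index is at most $\dim_{\mathbb R}M-\dim_{\mathbb R}W'=d(p-1)$. $\square$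

In the two examples of Section 8: for $Q=\alpha^2+u^2$ we get $y_e=(-\alpha_0,u_0)$, $\omega(y_e,y_e)=u_0^2-\alpha_0^2$. For $Q=(\alpha+u)^2$ we get $y_e=(v,u_0)$ with $v=-(\alpha_0+u_0)$, and $\omega(y_e,y_e)=(\alpha_0+u_0)(u_0-\alpha_0)=-v^2-2u_0v$. Both have signature $(1,1)$.

## 10. Unimodularity makes $\theta$ Hermitian

Over $\mathbb R$ the form $\omega$ is what we need. Over $\mathbb C$ and $\mathbb H$ it is only a real form so far, since $Q$ is only a real quadratic form. We must show that it is the real part of a Hermitian form.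

**Proposition 11.** $s(y,y')=\theta_y(y')$ is a Hermitian form on $M$: it is additive in each variable, $s(y\kappa,y'\lambda)=\bar\kappa s(y,y')\lambda$, and $s(y',y)=\overline{s(y,y')}$.

*Proof.* **Step 1: what must be shown.** It suffices to show $\theta_{y\kappa}=\bar\kappa\theta_y$. For then, for all $\lambda\in\mathbb K$,
$$\mathrm{Re}(s(y,y')\lambda)=\omega(y,y'\lambda)=\omega(y'\lambda,y)=\mathrm{Re}(\bar\lambda s(y',y))=\mathrm{Re}(\overline{s(y',y)}\lambda),$$
so $s(y,y')=\overline{s(y',y)}$. For $\mathbb K=\mathbb R$ nothing more is needed. Let $\mathbb K\ne\mathbb R$.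

**Step 2: a grading with a trace condition.** Let $\tilde{\mathfrak g}\subset\mathfrak{gl}_n(\mathbb K)$ be the preimage of $\mathrm{Lie}(\mathrm{Aut}(U))\subset\mathfrak{pgl}_n(\mathbb K)$. Let $E$ be $-1,0,1$ on $v_0\mathbb K,M,w_0\mathbb K$. The map $D_t$ is induced by $v_0\mapsto v_0t^{1/2}$, $w_0\mapsto w_0t^{-1/2}$, so $E$ generates $\{D_t\}$ and $E\in\tilde{\mathfrak g}$. Hence $\tilde{\mathfrak g}=\bigoplus_{i=-2}^2\mathfrak g_i$, eigenspaces of $\mathrm{ad}\,E$; the center of $\mathfrak{gl}_n(\mathbb K)$ has degree $0$. As $\mathrm{Aut}(U)\cong G$ is unimodular, $\mathrm{tr}\,\mathrm{ad}\,E=0$: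
$$\dim\mathfrak g_{-1}+2\dim\mathfrak g_{-2}=\dim\mathfrak g_1+2\dim\mathfrak g_2.\tag{10}$$
We know many elements of positive degree. The plan is to bound the negative degrees from above; (10) then forces negative-degree elements to exist.

**Step 3: a test.** For $Z\in\mathfrak B$, $H(0,Z)=0$, so $(s,0,0,Z)\in U$ iff $\mathrm{Re}\,s>0$. Moreover
$$(1,\lambda\alpha,0,Z)\in U\ \ \forall\lambda\in\mathbb R\quad\Longrightarrow\quad\alpha=0.\tag{11}$$
Indeed $H(\lambda(\alpha,0),Z)=\lambda^2H((\alpha,0),Z)$, and $H((\alpha,0),Z)>0$ for $\alpha\ne0$: with $(m,n)=Q(\alpha,0)\in I$ we have $\langle(m,n),(\alpha,0)\rangle=Q(\alpha,0)>0$ by Lemma 9, and $\epsilon Q(\alpha,0)-\epsilon^2q_Z(m,n)>0$ for small $\epsilon>0$.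

**Step 4: the graded pieces.** We compute or bound $\mathfrak g_2,\mathfrak g_1,\mathfrak g_{-2},\mathfrak g_{-1}$ in turn.

First, $\mathfrak g_2=\{v_0\mapsto w_0\kappa:\kappa\in\mathrm{Im}\,\mathbb K\}$, since $s\mapsto s+\lambda\kappa$ ($\lambda\in\mathbb R$) must preserve $\mathrm{Re}\,s>H$. Its dimension is $d-1$.

Second, $\mathfrak g_1=\{N_y:y\in M\}$, of dimension $d(n-2)$. Subtracting an $N_y$ from an element of $\mathfrak g_1$, we may consider $(v_0\mapsto0,\ y'\mapsto w_0\theta(y'))\in\mathfrak g_1$ with $\theta=(\alpha_1,n_1)$. Its one-parameter group fixes $v_0+w_0$ and sends $v'+Zv'$ to $v'+Zv'+w_0\lambda(\alpha_1+n_1Z)v'$, so it maps $(1,0,0,Z)$ to $(1,\lambda(\alpha_1+n_1Z),0,Z)$. By (11) $\alpha_1+n_1Z=0$ for all $Z$ in the open set $\mathfrak B$, so $\alpha_1=0$ and $n_1=0$.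

Third, $\mathfrak g_{-2}\subset\{w_0\mapsto v_0\kappa:\kappa\in\mathrm{Im}\,\mathbb K\}$. The one-parameter group of $w_0\mapsto v_0\kappa$ maps $v_0+w_0s$ to $v_0(1+\lambda\kappa s)+w_0s$ and fixes $v'+Zv'$, so it acts on $(s,0,0,Z)$, $\mathrm{Re}\,s>0$, by $s^{-1}\mapsto s^{-1}+\lambda\kappa$. It must preserve $\{\mathrm{Re}\,s>0\}=\{\mathrm{Re}\,s^{-1}>0\}$ for all $\lambda\in\mathbb R$, so $\mathrm{Re}\,\kappa=0$. Hence $\dim\mathfrak g_{-2}\le d-1$.

Fourth, an element $(w_0\mapsto y,\ y'\mapsto v_0\eta(y'))$ of $\mathfrak g_{-1}$ is determined by $y$. If $y=0$ and $\eta=(\eta_1,\eta_2)$, put $\rho=\eta_1+\eta_2Z$. The one-parameter group fixes $v_0+w_0$ and sends $v'+Zv'$ to $v'+Zv'+v_0\lambda\rho(v')$; subtracting $(v_0+w_0)\lambda\rho(v')$ gives $v'+Zv'-w_0\lambda\rho(v')$. So it maps $(1,0,0,Z)$ to $(1,-\lambda\rho,0,Z)$. By (11) $\eta_1+\eta_2Z=0$ for all $Z\in\mathfrak B$, so $\eta=0$. Hence $\dim\mathfrak g_{-1}\le d(n-2)$.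

**Step 5: equality.** By (10) equality holds everywhere. So $Z_\kappa:=(w_0\mapsto v_0\kappa)\in\tilde{\mathfrak g}$ for $\kappa\in\mathrm{Im}\,\mathbb K$, and for each $y\in M$ there is a unique $\eta_y\in M^*$ with $(w_0\mapsto y,\ y'\mapsto v_0\eta_y(y'))\in\mathfrak g_{-1}$; it is real linear in $y$. The bracket $[N_y,Z_\kappa]=N_yZ_\kappa-Z_\kappa N_y$ maps $w_0\mapsto y\kappa$, $y'\mapsto-v_0\kappa\theta_y(y')$, $v_0\mapsto0$. It lies in $\mathfrak g_{-1}$, hence
$$\eta_{y\kappa}=-\kappa\theta_y\qquad(\kappa\in\mathrm{Im}\,\mathbb K).\tag{12}$$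

**Step 6: $\mathbb K=\mathbb H$.** Two non-commuting imaginary units suffice to remove $\eta$. Replacing $y$ by $-y\kappa$ in (12), with $\kappa$ a unit imaginary, gives $\eta_y=\kappa\theta_{y\kappa}$, so $\theta_{y\kappa}=-\kappa\eta_y$. Hence
$$\theta_{yk}=\theta_{(yi)j}=-j\,\eta_{yi}=-j(-i\theta_y)=ji\,\theta_y=-k\theta_y .$$
Cyclically $\theta_{yi}=-i\theta_y$ and $\theta_{yj}=-j\theta_y$. Since $\theta$ is real linear in $y$, $\theta_{y\kappa}=\bar\kappa\theta_y$ for all $\kappa\in\mathbb H$.

**Step 7: $\mathbb K=\mathbb C$.** There is only one imaginary unit up to sign, so we need a triple bracket. Let $c=\theta_y(y)$, $B_y=[N_y,Z_i]$, so $B_y:w_0\mapsto iy$, $y'\mapsto-iv_0\theta_y(y')$, $v_0\mapsto0$. Let $T=[N_y,B_y]\in\tilde{\mathfrak g}$. On $w_0$: $N_yB_yw_0=N_y(iy)=ic\,w_0$ and $B_yN_yw_0=0$. On $y'$: $N_yB_yy'=-iy\theta_y(y')$ and $B_yN_yy'=iy\theta_y(y')$. On $v_0$: $N_yB_yv_0=0$ and $B_yN_yv_0=B_yy=-ic\,v_0$. So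
$$T:\quad w_0\mapsto ic\,w_0,\qquad y'\mapsto-2iy\,\theta_y(y'),\qquad v_0\mapsto ic\,v_0 .$$
Then $[T,N_y]$ maps $v_0\mapsto T(y)-N_y(ic\,v_0)=-2icy-icy=-3icy$ and $y'\mapsto ic\,w_0\theta_y(y')+2ic\,w_0\theta_y(y')=3ic\,w_0\theta_y(y')$. It lies in $\mathfrak g_1=\{N_{y''}\}$, so
$$\theta_{-3icy}=3ic\,\theta_y .\tag{13}$$

Decompose $\theta_y=s_y+b_y$ with $s_y$ conjugate-linear and $b_y$ linear in $y$. Symmetry of $\omega$ at $(e^{i\varphi}y,e^{i\varphi}y')$ says that $\mathrm{Re}\,s_y(y')+\mathrm{Re}(e^{2i\varphi}b_y(y'))$ is symmetric in $(y,y')$ for every $\varphi$. Averaging over $\varphi$, $\mathrm{Re}\,s_y(y')$ is symmetric; and then $b_y(y')$ is symmetric. By the computation in Step 1, $s_y(y')$ is Hermitian. Also $b$ is symmetric bilinear.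

Evaluate (13) at $y$, with $s=s_y(y)\in\mathbb R$, $b=b_y(y)$, $c=s+b$: $3i\bar cs-3icb=3ic(s+b)$, that is, $(\bar c-c)s=2cb$, or
$$(\bar b-b)s=2(s+b)b .$$
If $b\ne0$ for some $y$, replace $y$ by $e^{i\varphi}y$, which multiplies $b$ by $e^{2i\varphi}$ and does not change $s$, so that $b=i\beta$ with $\beta>0$. Then $-2i\beta s=2i\beta(s+i\beta)$, so $i\beta=-2s\in\mathbb R$, a contradiction. So $b_y(y)=0$ for all $y$, hence $b=0$ by polarization, and $\theta_{y\kappa}=\bar\kappa\theta_y$. $\square$

## 11. The limit is the set of negative planes of a Hermitian form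

By Lemma 10 and Proposition 11, $s(\cdot,\cdot)$ is a Hermitian form on $M$ of $\mathbb K$-signature $(q-1,p-1)$, and $s(y,y)=\omega(y,y)$. (The symbol $s$ with two arguments is the form; alone it is the coordinate.) Define on $\mathbb K^n$, for $z=v_0a+y+w_0b$ and $z'=v_0a'+y'+w_0b'$,
$$\beta(z,z')=s(y,y')-\bar ab'-\bar ba' .$$
It is Hermitian with $q$ positive and $p$ negative squares, as the last two terms form a hyperbolic plane. Let $\mathcal D=\{X\in\mathrm{Gr}_p(\mathbb K^n):\beta|_X<0\}$. We show $U=\mathcal D$.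

**Step 1: the maps $\tau_e$ preserve $\mathcal D$.** This allows us to move both sets to a simple position. The map $v_0\mapsto v_0+w_0\iota$ ($\iota\in\mathrm{Im}\,\mathbb K$, identity on $M\oplus w_0\mathbb K$) changes $\beta(z,z')$ by $-\bar a(\iota+\bar\iota)a'=0$, so it preserves $\beta$. Next, $N_y$ is skew for $\beta$: writing $y_z$ for the $M$-component of $z$ and $y'$ for that of $z'$,
$$\beta(N_yz,z')+\beta(z,N_yz')=\bar a\theta_y(y')-\overline{\theta_y(y_z)}a'+s(y_z,y)a'-\bar a\theta_y(y')=0 .$$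
So $\exp(N_e)=1+N_e+\frac12N_e^2$ preserves $\beta$. It maps $v_0\mapsto v_0+y_e+\frac12w_0\theta_e(y_e)$, $y'\mapsto y'+w_0\theta_e(y')$, $w_0\mapsto w_0$. Compare with $(v,w)\mapsto(b^{-1}v,aw+cb^{-1}v)$: here $b^{-1}v_0=v_0-m$ and $aw'=w'+w_0n(w')$, so $a,b$ are those of $\tau_e$. Further $cb^{-1}v_0=u_0+\frac12w_0\theta_e(y_e)$ and $cb^{-1}v'=w_0\alpha_0(v')$, so
$$cv_0=cb^{-1}(v_0+m)=u_0+w_0\bigl(\tfrac12\theta_e(y_e)+\alpha_0m\bigr)=u_0+w_0\,\tfrac12(\alpha_0m+nu_0),$$
because $\theta_e(y_e)=-\alpha_0m+nu_0$; the other components of $c$ are $\alpha_0$ and $0$. As $\mathrm{Re}\,\frac12(\alpha_0m+nu_0)=\frac12Q(e)$, $\tau_e$ differs from $\exp(N_e)$ by a translation $s\mapsto s+\iota$, $\iota\in\mathrm{Im}\,\mathbb K$, which is induced by $v_0\mapsto v_0+w_0\iota$. So all $\tau_e$ preserve both $U$ and $\mathcal D$.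

**Step 2: $Z\in\mathfrak B$ iff $s(y,y)<0$ for all $0\ne y\in\mathrm{graph}(Z)=\{v'+Zv'\}\subset M$.** This matches the two descriptions of the range of $Z$. If $Qe=(m,n)$ and $u_0=-Zm$, then $y_e=v'+Zv'$ with $v'=-m$, and
$$\omega(y_e,y_e)=\mathrm{Re}(-\alpha_0m+nu_0)=-Q(e)+2\mathrm{Re}(nu_0)=-Q^*(m,n)-2\mathrm{Re}(nZm)=-2q_Z(m,n).\tag{14}$$
Let $Z\in\mathfrak B$ and $v'\ne0$. By Lemma 10 there is $e$ with $y_e=v'+Zv'$; then $m=-v'\ne0$ and $u_0=-Zm$, and (14) is negative.

Conversely, let $s<0$ on $\mathrm{graph}(Z)\setminus0$, and suppose $q_Z(m,n)\le0$ for some $(m,n)\in I\setminus0$. Then $m\ne0$, since $q_Z(0,n)=\frac12Q^*(0,n)$. We want to apply (14), for which $u_0=-Zm$ must be arranged. Let $I_0=\{n_1:(0,n_1)\in I\}$. On $(m,n)+(0\oplus I_0)$, $q_Z$ is a quadratic function with positive definite leading part $\frac12Q^*$; replace $(m,n)$ by its minimizer, which keeps $m$ and $q_Z\le0$. Let $Qe=(m,n)$. Since $Q^*((0,n_1),Qe)=\mathrm{Re}(n_1u_0)$, criticality says $\mathrm{Re}(n_1(u_0+Zm))=0$ for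 all $n_1\in I_0$. As $I=(\ker Q)^\perp$, $I_0$ is the annihilator, for the real pairing $\mathrm{Re}(n_1u)$, of the projection $\mathrm{pr}_{W'}(\ker Q)$. So $u_0+Zm\in\mathrm{pr}_{W'}(\ker Q)$. Subtracting an element of $\ker Q$ from $e$, which does not change $(m,n)$, we get $u_0=-Zm$. By (14), $\omega(y_e,y_e)\ge0$ with $0\ne y_e\in\mathrm{graph}(Z)$, a contradiction.

**Step 3: normal position.** If $Z\in\mathfrak B$, any $X=(s,\alpha,u,Z)$ equals $\tau_e(s',0,0,Z)$ for suitable $e,s'$. By (9) we need $\alpha_0+nZ=\alpha$ and $u_0+Zm=u$; then $s'$ is determined. The real-linear map $e\mapsto(\alpha_0+nZ,u_0+Zm)$ on $\mathbb E$ is injective: $\alpha_0=-nZ$ and $u_0=-Zm$ give $Q^*(m,n)=Q(e)=\mathrm{Re}(\alpha_0m+nu_0)=-2\mathrm{Re}(nZm)$, that is, $q_Z(m,n)=0$, so $(m,n)=0$ and $e=0$. Hence it is surjective.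

**Step 4: points of $\mathcal D$ lie in the chart and have $Z\in\mathfrak B$.** Let $X\in\mathcal D$. On $W=w_0\mathbb K\oplus W'$ we have $\beta\ge0$ by Lemma 10, so $X\cap W=0$ and $X=(s,\alpha,u,Z)$ is in the chart. For $0\ne v'\in V'$ the vector $v'+w_0\alpha(v')+Zv'\in X$ has no $v_0$-component, so its $\beta$-square is $s(v'+Zv',v'+Zv')$, which is therefore negative. So $Z\in\mathfrak B$ by Step 2.

**Step 5: comparison.** Points of $U$ and of $\mathcal D$ thus all have $Z\in\mathfrak B$. By Steps 1 and 3 it suffices to compare $(s',0,0,Z)$ with $Z\in\mathfrak B$. It lies in $U$ iff $\mathrm{Re}\,s'>H(0,Z)=0$. As a plane it is the $\beta$-orthogonal sum of $(v_0+w_0s')\mathbb K$, where $\beta(v_0+w_0s',v_0+w_0s')=-2\mathrm{Re}\,s'$, and $\mathrm{graph}(Z)$, where $\beta<0$ by Step 2. So it lies in $\mathcal D$ iff $\mathrm{Re}\,s'>0$. Hence $U=\mathcal D$.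

**Step 6: end of the proof of Theorem A.** Hermitian forms of equal signature are equivalent. For $\beta_0$ with $\beta_0(z,z)=|w|^2-|v|^2$, $z=v+w$, the negative definite $p$-planes meet $W$ trivially, so they are graphs, and they are exactly the graphs with $|Xv|<|v|$ for $v\ne0$, the points of $\mathbf B_{p,q}$. So $\Omega=\Psi^{-1}U$ is projectively equivalent to $\mathbf B_{p,q}$. $\blacksquare$

The second example of Section 8 can be checked by hand. With $\omega=-v^2-2uv$ we have $\beta(z,z)=-v^2-2uv-2ab$. The plane $(s,\alpha,u,Z)$ has the basis $v_0+u+w_0s$, $v'+Z+w_0\alpha$ (with $v'$ a basis vector of $V'$, and $u,Z$ multiples of one of $W'$), with Gram matrix $\begin{pmatrix}-2s&-u-\alpha\\-u-\alpha&-1-2Z\end{pmatrix}$. It is negative definite iff $Z>-\frac12$ and $2s(1+2Z)>(\alpha+u)^2$, in agreement with $s>H$.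

## 12. From a dividing group to the isometry group of $\beta_0$

*Proof of Theorem B.* Let $\Omega$ be a nonempty convex divisible domain, $p,q\ge2$, with group $\Gamma$.

**Step 1: the hypotheses of Theorem A.** The images in $\Gamma\backslash\Omega$ of the interiors of compact subsets of $\Omega$ form an open cover of a compact space. So there is a compact $K_0\subset\Omega$ with $\Gamma K_0=\Omega$, and by Lemma 2 $\mathrm{Aut}(\Omega)$ is unimodular. Theorem A gives $\Omega=g\,\mathbf B_{p,q}$.

**Step 2: automorphisms of $\mathbf B_{p,q}$ are isometries of $\beta_0$ up to scalars.** A vector $z$ satisfies $\beta_0(z,z)<0$ iff it is a nonzero vector of some $X\in\mathbf B_{p,q}$. So if $g\mathbf B_{p,q}=\mathbf B_{p,q}$, with $g$ lifted to $\mathrm{GL}_n(\mathbb K)$, the real quadratic forms $f(z)=\beta_0(z,z)$ and $f_1(z)=\beta_0(gz,gz)$ have the same negative set. Let $f(e)<0<f(z)$. On the line $e+tz$, $t\in\mathbb R$, the polynomial $f(e+tz)$ has positive leading coefficient $f(z)$ and is negative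 at $t=0$, so its negative set is a bounded open interval containing $0$. This is also the negative set of $f_1(e+tz)$, a polynomial of degree at most $2$ in $t$. So $f_1$ has positive leading coefficient and the same two roots, and $f_1/f$ is constant on the line. Comparing the values at $t=0$ and the leading coefficients, $f_1(z)/f(z)=f_1(e)/f(e)$ for all such $e,z$. So $f_1=cf$ where $f\neq0$, hence everywhere, with $c>0$. After multiplying $g$ by a real scalar, $c=1$, and by polarization $g$ is an isometry of $\beta_0$. Conversely isometries of $\beta_0$ preserve $\mathbf B_{p,q}$. Thus $\mathrm{Aut}(\mathbf B_{p,q})$ is the image in $\mathrm{PGL}_n(\mathbb K)$ of the isometry group of $\beta_0$, that is, $\mathrm{PO}(p,q)$, $\mathrm{PU}(p,q)$, $\mathrm{PSp}(p,q)$.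

**Step 3: semisimple and transitive.** The Lie algebra is $\mathfrak{so}(p,q)$, $\mathfrak{su}(p,q)$, $\mathfrak{sp}(p,q)$, which is semisimple since $p,q\ge2$. The group is transitive on negative definite $p$-planes: given two of them, choose orthonormal bases of each and of its orthogonal complement, and map one to the other. So $\Omega$ is a bounded symmetric domain, and the conjecture holds. $\blacksquare$

**Remark.** Conversely $\mathbf B_{p,q}$ is a convex divisible domain. By Borel's theorem on compact Clifford–Klein forms and Selberg's lemma, the identity component of $\mathrm{Aut}(\mathbf B_{p,q})$ has a torsion-free uniform lattice. By the first part of Lemma 2, whose proof uses only that the set is bounded, convex and open, $\{g:go\in K_1\}$ is compact for compact $K_1$. So the lattice acts properly, and point stabilizers in it are finite, hence trivial. It acts cocompactly because the identity component is transitive: its orbits are open, and $\mathbf B_{p,q}$ is connected.
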